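\title{The susceptibility of the frog model on graphs of bounded degree}

\begin{abstract}
In the frog model on a finite connected graph, a Poisson($\lambda$) number of inactive particles sits at each vertex and one active particle is planted at a fixed vertex. Active particles perform $t$ steps of simple random walk, activate the particles they hit, and vanish. The susceptibility is the least lifetime $t$ for which every vertex is visited. We prove that on graphs with $n$ vertices and maximal degree at most $d$ the susceptibility is at most $Cd^6(1-e^{-\lambda})^{-2}\log^2 n$ with probability tending to one, uniformly in the graph. This proves a conjecture of Benjamini, Fontes, Hermon and Machado with exponent $2$, and the cycle shows that the exponent cannot be lowered. The proof approximates the set at which the activation could stop by a level set of a survival probability that has few boundary edges, and pays for the union bound over such sets with an exploration argument.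
\end{abstract}

\section{The model and the results}\label{sec:intro}

\subsection{The frog model with finite lifetime}

Let $G=(V,E)$ be a finite connected simple graph, let $\lambda>0$, and let $\mathbf o\in V$. Independently for each $v\in V$, place a Poisson($\lambda$) number of particles at $v$; we call these the \emph{Poisson particles}. One extra particle, the \emph{planted particle}, is placed at $\mathbf o$. Each particle independently picks a simple random walk trajectory started from its initial vertex. Initially the particles at $\mathbf o$ are active and all others are inactive. Given a lifetime $t\in\mathbb N\cup\{\infty\}$, every active particle performs the first $t$ steps of its trajectory and then vanishes; an active particle activates all inactive particles that it hits, and these in turn perform $t$ steps of their own trajectories. Let $\mathcal R_t$ be the set of vertices visited by the process with lifetime $t$, the same trajectories being used for all $t$. The \emph{susceptibility} of $G$ is the random variable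
\[
\mathcal S(G)=\inf\{t:\mathcal R_t=V\},
\]
and $\mathbb P_\lambda$, or just $\mathbb P$, denotes the law of the process. Read as an epidemic, $t$ is the time for which a carrier stays infectious, and $\mathcal S(G)$ is the least such time for which the infection reaches every site.

The moment at which a particle is activated has no influence on the vertices it visits, so $\mathcal R_t$ has a description without a clock. Call a set $W\subset V$ \emph{$t$-closed} if the first $t$ steps of the trajectory of every particle started in $W$ stay in $W$. Then
\begin{equation}\label{eq:static}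
\mathcal R_t \text{ is the smallest $t$-closed set that contains } \mathbf o .
\end{equation}
Indeed, every particle started in $\mathcal R_t$ becomes active and so stays in $\mathcal R_t$ for $t$ steps; and if $W\ni\mathbf o$ is $t$-closed, then induction on the activation time shows that only particles started in $W$ are ever activated. It follows from \eqref{eq:static} that $\mathcal R_t$ grows when $t$ grows and shrinks when Poisson particles are removed. In particular $\{\mathcal S(G)\le t\}=\{\mathcal R_t=V\}$.

The planted particle guarantees that the process starts; without it nothing would move with probability $e^{-\lambda}$. On its own it needs at least $|V|-1$ steps to visit all vertices. The question is whether the chain of activations brings this down to a power of $\log|V|$ on every graph of bounded degree, whatever its bottlenecks. Benjamini, Fontes, Hermon and Machado \cite{BFHM} posed it as follows.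

\begin{quote}
\textbf{Conjecture.} There is $\ell>0$ such that for every $\lambda>0$ and every positive integer $d$ there is $C_{d,\lambda}>0$ with the following property: for every sequence of finite connected graphs $G_n=(V_n,E_n)$ with $|V_n|\to\infty$ and maximal degree at most $d$, and every choice of planted vertices $\mathbf o_n\in V_n$,
\[
\lim_{n\to\infty}\mathbb P_\lambda\big[\mathcal S(G_n)\le C_{d,\lambda}\log^\ell|V_n|\big]=1 .
\]
\end{quote}

A connected graph of maximal degree $1$ has at most two vertices, so only $d\ge2$ matters. From now on $n=|V|$, the logarithm is natural, and $p=1-e^{-\lambda}$ is the probability that a given vertex carries a Poisson particle.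

\begin{theorem}\label{thm:upper}
Let $d\ge2$ and $\lambda>0$, and put $T=T_n=\lceil(2^{30}d^3p^{-1}\log n)^2\rceil$ and $t=4T$. Then $\sup\mathbb P_\lambda[\mathcal S(G)>t]\to0$ as $n\to\infty$, the supremum being over all connected graphs $G$ with $n$ vertices and maximal degree at most $d$ and over all $\mathbf o\in V$. Hence the conjecture holds with $\ell=2$ and $C_{d,\lambda}=Cd^6(1-e^{-\lambda})^{-2}$ for an absolute constant $C$.
\end{theorem}

\begin{theorem}\label{thm:lower}
\begin{itemize}
\item[(a)] For the $n$-cycle $\mathbb Z_n$ and every $\lambda>0$,
\[
\mathbb P_\lambda\Big[\mathcal S(\mathbb Z_n)>\Big\lfloor\frac{\log^2n}{100\lambda^2}\Big\rfloor\Big]\to1 .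
\]
So the conjecture holds for no $\ell<2$.
\item[(b)] For all $d\ge2$ and $\lambda>0$ there is $c_{d,\lambda}>0$ such that, for connected graphs $G_n$ with $n$ vertices and degrees at most $d$, $\mathbb P_\lambda[\mathcal S(G_n)>c_{d,\lambda}\log n]\to1$.
\end{itemize}
\end{theorem}

\subsection{Why $\log^2 n$}

We write $P_x$ and $E_x$ for a single simple random walk $(X_j)_{j\ge0}$ on $G$ started at $x$ and independent of the particle system, $P$ for its transition operator, and $p_j(x,y)=P_x(X_j=y)$. For $B\subset V$ let $\tau_B=\inf\{j\ge0:X_j\in B\}$ and $\tau_y=\tau_{\{y\}}$. Let $\pi(x)=\deg x$. A path $x_0,\dots,x_j$ satisfies $\pi(x_0)P_{x_0}(x_0,\dots,x_j)=\pi(x_j)P_{x_j}(x_j,\dots,x_0)$, both sides being $\prod_{0<i<j}\pi(x_i)^{-1}$ for $j\ge1$. This is \emph{reversibility}; it gives $\pi(x)p_j(x,y)=\pi(y)p_j(y,x)$ and therefore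
\begin{equation}\label{eq:stationary}
\sum_v\pi(v)p_j(v,w)=\pi(w).
\end{equation}
We also use \emph{Poisson thinning}: if each Poisson particle started at $v$ has some property of its own trajectory with probability $r_v$, then the number of Poisson particles with the property is Poisson with mean $\lambda\sum_vr_v$.

For $\mathcal R_t=V$ two things are needed: each vertex $w$ must lie on the $t$-step trajectory of some particle, and such a particle must be activated. The number of Poisson particles whose $t$-step trajectory passes through $w$ is Poisson with mean $\lambda\mu_t(w)$, where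
\[
\mu_t(w)=\sum_vP_v(\tau_w\le t).
\]
With $n$ vertices to cover, the first requirement asks for $\lambda\mu_t(w)\gtrsim\log n$. We shall see that $\mu_t(w)\le d(t+1)$ on every graph of maximal degree at most $d$, that $\mu_t(w)\le5\sqrt t$ on a long cycle, and that $\mu_t(w)$ is never of smaller order than $\sqrt t$ (proof of Lemma~\ref{lem:cover}). So the first requirement costs a lifetime between $\log n$ and $\log^2n$, and one is led to guess $\ell=2$. Theorem~\ref{thm:upper} says that the second requirement costs no more. This is where the work lies, and where the degree bound cannot be dropped.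

\begin{remark}[Unbounded degrees]\label{rem:cliques}
Join two complete graphs on $m$ vertices by a single edge $\{x,y\}$, and let $\mathbf o\ne x$ lie in the clique $K$ that contains $x$. All degrees are at least $m-1$ and $\pi(x)=m$. By \eqref{eq:stationary}, $\sum_vp_j(v,x)\le m/(m-1)$, so the expected number of moves from $x$ to $y$ among the first $t$ steps of the Poisson particles of $K$ is at most $\lambda t/(m-1)$. For the planted particle it is at most $t/(m(m-1))$, because $p_j(\mathbf o,x)\le1/(m-1)$ for all $j$. If there is no such move then $K$ is $t$-closed, so $\mathbb P[\mathcal S\le t]\le(\lambda+1)t/(m-1)$, which tends to $0$ for $t=o(n)$.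
\end{remark}

Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}. Section~\ref{sec:cycle} proves the upper bound for the cycle by hand and describes what has to change on a general graph. Sections~\ref{sec:prelim} to~\ref{sec:union} prove Theorem~\ref{thm:upper}.

\section{Lower bounds: vertices on no trajectory}\label{sec:lower}

Both parts of Theorem~\ref{thm:lower} ignore activation and find a vertex that lies on no $t$-step trajectory at all.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
For a vertex $w$ at distance greater than $t$ from $\mathbf o$, let $\mathcal M_w$ be the event that no Poisson particle has $w$ on the first $t$ steps of its trajectory. The planted particle cannot reach $w$ in $t$ steps, so $\mathcal M_w\subset\{w\notin\mathcal R_t\}$. By thinning, $\mathbb P[\mathcal M_w]=e^{-\lambda\mu_t(w)}$. The event $\mathcal M_w$ depends only on the particles started within distance $t$ of $w$, so these events are independent for vertices at pairwise distance greater than $2t$. In a family of such vertices at most one is within distance $t$ of $\mathbf o$, by the triangle inequality. If $K$ members of the family remain after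 that one is removed, and each has $\mathbb P[\mathcal M_w]\ge\eta$, then
\begin{equation}\label{eq:miss}
\mathbb P[\mathcal S\le t]=\mathbb P[\mathcal R_t=V]\le(1-\eta)^K\le e^{-\eta K}.
\end{equation}

(a) Let $t=\lfloor\log^2n/(100\lambda^2)\rfloor$, and let $n$ be so large that $t\ge1$ and $2t+1<n$. Let $(S_j)$ be simple random walk on $\mathbb Z$ started at $0$. A walk on the cycle started at distance $k\in\{1,\dots,t\}$ from $w$ cannot reach $w$ the long way round within $t$ steps, since $n-k>t$; so it hits $w$ with probability $P(\max_{j\le t}S_j\ge k)$. There are two vertices at each such distance, and Doob's inequality $E\max_{j\le t}S_j^2\le4ES_t^2=4t$ gives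
\[
\mu_t(w)=1+2\sum_{k=1}^tP\big(\max_{j\le t}S_j\ge k\big)=1+2E\max_{j\le t}S_j\le1+4\sqrt t\le5\sqrt t .
\]
Since $\sqrt t\le\log n/(10\lambda)$, we may take $\eta=n^{-1/2}$. The vertices $0,2t+1,2(2t+1),\dots$, of which we take $\lfloor n/(2t+1)\rfloor$, are at pairwise distance greater than $2t$, so $K\ge n/(2t+1)-2\ge n^{0.9}$ for large $n$, and \eqref{eq:miss} tends to $0$. If $\ell<2$ and $C$ is any constant, then $C\log^\ell n\le t$ for large $n$, so $\mathbb P[\mathcal S(\mathbb Z_n)\le C\log^\ell n]\to0$. Cycles have maximal degree $2\le d$, so the conjecture fails for such $\ell$.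

(b) Since $\pi\ge1$, identity \eqref{eq:stationary} gives
\[
\mu_t(w)\le\sum_{j\le t}\sum_v\pi(v)p_j(v,w)=(t+1)\pi(w)\le d(t+1).
\]
A ball of radius $2t$ has at most $\sum_{i\le2t}d^i\le d^{2t+1}$ vertices. Choosing vertices one at a time, each outside the balls of radius $2t$ around the earlier ones, produces at least $nd^{-2t-1}$ vertices at pairwise distance greater than $2t$, so $K\ge nd^{-2t-1}-1$. Let $c=\min\{1/(8\lambda d),1/(8\log d)\}$ and $t=\lfloor c\log n\rfloor$. Then $\lambda d(t+1)\le\frac18\log n+\lambda d$ and $d^{2t+1}\le dn^{1/4}$, so for large $n$ we may take $\eta=n^{-1/4}$ and $K\ge n^{1/2}$, and \eqref{eq:miss} is at most $\exp(-n^{1/4})$. As $\mathcal S$ is integer valued, $\mathcal S>\lfloor c\log n\rfloor$ implies $\mathcal S>c\log n$.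
\end{proof}

\section{The cycle, and the plan for general graphs}\label{sec:cycle}

If $\mathcal R_t\ne V$, then $\mathcal R_t$ is a proper $t$-closed set. By thinning, a fixed set $I$ is $t$-closed with probability at most $e^{-\lambda\Phi(I)}$, where $\Phi(I)=\sum_{v\in I}P_v(\tau_{V\setminus I}\le t)$ is the \emph{flux} out of $I$. The natural attempt is a union bound over all candidates $I$, and on the cycle it succeeds.

\begin{example}\label{ex:cycle}
Let $G=\mathbb Z_n$ and $t=\lceil(24\lambda^{-1}\log n)^2\rceil$. We show that $\mathbb P[\mathcal R_t\ne V]\to0$. The set $\mathcal R_t$ is connected, being built from $\mathbf o$ by attaching trajectories at vertices already visited. So if $\mathcal R_t\ne V$ then $\mathcal R_t$ is a proper arc $I\ni\mathbf o$; let $m=|I|$. By the central limit theorem $P(S_t\ge\sqrt t)\ge\frac18$ for large $t$. Hence a walk started at one of the last $\min\{m,\lfloor\sqrt t\rfloor\}$ vertices of $I$, in clockwise order, leaves $I$ within $t$ steps with probability at least $\frac18$, and $\Phi(I)\ge\frac18\min\{m,\lfloor\sqrt t\rfloor\}$. There are three ranges of $m$.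

\emph{Long arcs, $m\ge\sqrt t$.} An arc is given by its two ends, so there are at most $n^2$ arcs, and they contribute at most $n^2e^{-\lambda(\sqrt t-1)/8}\le e^{\lambda/8}n^{-1}$.

\emph{Short arcs, $t^{1/4}\le m<\sqrt t$.} There are $m$ arcs of size $m$ through $\mathbf o$, and they contribute at most $\sum_{m\ge t^{1/4}}me^{-\lambda m/8}\to0$.

\emph{Very short arcs, $m<t^{1/4}$.} Here the flux may be bounded and the union bound gives nothing. But the planted particle must then visit fewer than $t^{1/4}$ vertices, which has probability at most $P(|S_t|<t^{1/4})\to0$.
\end{example}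

For long arcs the balance is between an entropy of $\log n$ per boundary edge and a flux of order $\sqrt t$ per boundary edge. This is a second way of seeing the scale $\log^2n$, and it suggests the general scheme. Write $\partial Z$ for the set of edges with exactly one endpoint in $Z$. A set with $b$ boundary edges can be chosen in about $(dn)^b$ ways, so the union bound would work if every candidate satisfied $|\partial I|\le C\Phi(I)/\sqrt t$.

This inequality is false for thin sets. In a two-dimensional discrete torus a straight path $I$ of $L$ vertices has $2L+2$ boundary edges, while $\Phi(I)\le L$ for every $t$. Counting connected sets directly does not help either: there are at least $2^{L-1}$ paths of $L$ vertices that start at $\mathbf o$ and move up or right, and $2^{L-1}e^{-\lambda L}$ is large when $\lambda<\log2$. The union bound is wasteful here because it pays for the choice of the thin parts of $\mathcal R_t$, although the process generates them itself.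

The proof of Theorem~\ref{thm:upper} therefore splits the activated set in two. Let $U$ be the set of occupied vertices that are never activated, and suppose that $U\ne\emptyset$.
\begin{itemize}
\item The \emph{bulk} $Z$ consists of the vertices from which a walk has a non-negligible chance of avoiding $U$ for a time of order $T$. It is a level set of a survival probability, and a well chosen level set does satisfy $|\partial Z|\le C\Phi/\sqrt T$, where $\Phi$ is now the flux from the activated set into $U$ (Section~\ref{sec:level}). We take a union bound over $Z$ only.
\item The activated vertices outside $Z$ are not fixed in advance but discovered by an exploration started from $Z$ (Section~\ref{sec:explore}). If few are discovered, then a flux $\Phi$ has produced fewer than about $\Phi/2$ discoveries, which is exponentially unlikely in $\Phi$. If many are discovered, each of them lies outside $Z$ and so is very likely to hit $U$, hence to find at least two new occupied vertices; an exploration with such offspring is exponentially unlikely to stop.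
\end{itemize}
As in Example~\ref{ex:cycle}, the planted particle ensures that the flux is large to begin with.

\section{Reduction and random walk estimates}\label{sec:prelim}

Fix $d\ge2$ and $\lambda>0$, let $T$ and $t=4T$ be as in Theorem~\ref{thm:upper}, and let $G$ be connected with $n$ vertices and $1\le\pi\le d$. Thus
\begin{equation}\label{eq:T}
\sqrt T\ge2^{30}d^3p^{-1}\log n .
\end{equation}
We fix $s=2^{-10}$. We assume that $n\ge n_0(d,\lambda)$, and in particular that $n\ge d$ and $\lceil\sqrt T\rceil\le n$. All bounds depend on $n,d,\lambda$ only, so all limits are uniform in $G$ and $\mathbf o$.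

\subsection{One particle per occupied vertex}

Visiting an empty vertex brings no new particle into play, so we follow the occupied vertices. Let $O$ be the set consisting of $\mathbf o$ and of all vertices at which a Poisson particle starts; the vertices $v\ne\mathbf o$ lie in $O$ independently with probability $p$. For each $v\in O$ we keep one particle, chosen without looking at the trajectories (the planted one at $\mathbf o$), and ignore the others. Given $O$, the kept trajectories are independent simple random walks, one for each $v\in O$. For $v,w\in O$ draw an arc $v\to w$ if the kept trajectory of $v$ visits $w$ within $t$ steps. For $D\subset O$ let $R(D)\supset D$ be the set of vertices reachable from $D$ along arcs, and put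
\[
A=R(\{\mathbf o\}),\qquad U=O\setminus A .
\]
By induction along arcs, the kept particle of every $v\in A$ becomes active. So if $A=O$ and every vertex of $G$ lies on the first $t$ steps of some kept trajectory, then $\mathcal R_t=V$:
\begin{equation}\label{eq:reduction}
\mathbb P[\mathcal R_t\ne V]\le\mathbb P[A\ne O]+\mathbb P[\text{some vertex is on no kept $t$-step trajectory}].
\end{equation}
These are the two requirements of Section~\ref{sec:intro}. The second term is handled by Lemma~\ref{lem:cover} below, the first by the rest of the paper.

\subsection{Returns of the walk up to time $T$}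

For functions on $V$ let $\langle f,g\rangle=\sum_x\pi(x)f(x)g(x)$. The \emph{Dirichlet form} of the walk is
\begin{equation}\label{eq:dirichlet}
\mathcal E(f,g)=\sum_{\{x,x'\}\in E}\big(f(x)-f(x')\big)\big(g(x)-g(x')\big)=\langle f,(I-P)g\rangle ;
\end{equation}
the second equality follows from $\pi(x)(I-P)g(x)=\sum_{x'\sim x}(g(x)-g(x'))$ on collecting the two terms that belong to each edge.

All the estimates of this section come from one fact: up to time $T$, a walk on a large connected graph of bounded degree returns to a vertex $O(\sqrt T)$ times on average. The only geometric input is a connected set of $\sqrt T$ vertices around the starting point.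

\begin{lemma}\label{lem:green}
Let $C_1=48d$. For all $x,y\in V$,
\[
\sum_{j<T}p_j(y,y)\le C_1\sqrt T,\qquad\sum_{j<T}p_j(x,y)\le C_1\sqrt T\,P_x(\tau_y<T).
\]
\end{lemma}

\begin{proof}
We replace the cutoff at time $T$ by a geometric weight, which turns the sum into the solution of a linear equation. Let $\beta=1-1/T\ge\frac12$ and $g(x)=\pi(y)^{-1}\sum_{j\ge0}\beta^jp_j(x,y)$. Then $(I-\beta P)g=\mathbf 1_y/\pi(y)$. By the strong Markov property at $\tau_y$, $g(x)=E_x[\beta^{\tau_y}]g(y)$, so $M=g(y)$ is the maximum of $g$. Pairing the equation with $g$ and writing $I-\beta P=\beta(I-P)+\frac1TI$, we get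
\[
M=\langle g,(I-\beta P)g\rangle=\beta\,\mathcal E(g,g)+\tfrac1T\langle g,g\rangle .
\]
Both terms on the right are quadratic in $g$, and one of them must be large. Let $Y\ni y$ be a connected set with $|Y|=r=\lceil\sqrt T\rceil$; it exists because $G$ is connected and $r\le n$. If $g\ge M/2$ on $Y$, then $M\ge rM^2/(4T)$, so $M\le4T/r\le4\sqrt T$. Otherwise $g(z)<M/2$ for some $z\in Y$, and a path of at most $r$ edges joins $y$ to $z$. The increments of $g$ along it sum to more than $M/2$, so by the Cauchy--Schwarz inequality $\mathcal E(g,g)\ge M^2/(4r)$, and $M\le4r/\beta\le8r\le16\sqrt T$. In both cases $M\le16\sqrt T$. For $j\le T-1$ we have $\beta^j\ge(1+\frac1{T-1})^{-(T-1)}\ge e^{-1}$, so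
\[
\sum_{j<T}p_j(y,y)\le e\,\pi(y)M\le16e\,d\sqrt T\le48d\sqrt T .
\]
For the second bound, a walk from $x$ visits $y$ before time $T$ only if $\tau_y<T$, and by the strong Markov property it then makes at most $\sum_{j<T}p_j(y,y)$ such visits on average.
\end{proof}

For a walk let $L(z)=\#\{0\le j<T:X_j=z\}$ be its local time, so that $\sum_zL(z)=T$. By the Markov property at the smaller of the two times, and by Lemma~\ref{lem:green}, for every $x$,
\begin{equation}\label{eq:local}
E_x\sum_zL(z)^2=\sum_{i,j<T}P_x(X_i=X_j)\le2T\max_z\sum_{j<T}p_j(z,z)\le2C_1T^{3/2}.
\end{equation}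
Thus the $T$ time steps are typically spread over about $\sqrt T$ vertices or more.

\subsection{Three consequences}

The flux is a sum over occupied vertices, whereas the geometry of a level set involves all vertices. To pass from one to the other we need the occupied set to have density about $p$ as seen by a walk from any starting point.

\begin{definition}
A set $O\subset V$ is \emph{regular} if for all $x\in V$
\[
P_x\big(\#\{0\le j<T:X_j\in O\}<pT/2\big)\le\frac s{2d}.
\]
\end{definition}

\begin{lemma}\label{lem:regular}
$\mathbb P[O\text{ is regular}]\to1$.
\end{lemma}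

\begin{proof}
We first record a lower tail bound. Let $Y_z\ge0$ be independent, $\mu=\sum_z\mathbb EY_z$, $\sum_z\mathbb EY_z^2\le v$, and $b>0$. From $e^{-x}\le1-x+x^2/2$ for $x\ge0$ we get $\mathbb Ee^{-\theta\sum Y_z}\le\exp(-\theta\mu+\theta^2v/2)$ for $\theta>0$, and Markov's inequality with $\theta=b/v$ gives
\begin{equation}\label{eq:tail}
\mathbb P\Big[\sum_zY_z\le\mu-b\Big]\le\exp\big(-\theta b+\theta^2v/2\big)=\exp\Big(-\frac{b^2}{2v}\Big).
\end{equation}

Let $\Lambda=8dC_1/s=384\cdot2^{10}d^2<2^{19}d^2$, and call a path of length $T$ \emph{spread} if $\sum_zL(z)^2\le\Lambda T^{3/2}$. By \eqref{eq:local} and Markov's inequality, a walk from $x$ fails to be spread with probability at most $2C_1/\Lambda=s/(4d)$. Fix a spread path. Let $\xi_z$ be the indicator that a Poisson particle starts at $z$; the $\xi_z$ are independent Bernoulli($p$) variables and $\mathbf 1_O(z)\ge\xi_z$, so the path makes at least $\sum_zL(z)\xi_z$ visits to $O$. Apply \eqref{eq:tail} to $Y_z=L(z)\xi_z$ with $\mu=pT$, $v=p\Lambda T^{3/2}$ and $b=pT/2$. Over the randomness of $O$, the path makes fewer than $pT/2$ visits to $O$ with probability at most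
\[
\exp\Big(-\frac{(pT/2)^2}{2p\Lambda T^{3/2}}\Big)=\exp\Big(-\frac{p\sqrt T}{8\Lambda}\Big)\le n^{-2},
\]
since $16\Lambda p^{-1}\log n\le2^{23}d^2p^{-1}\log n\le\sqrt T$ by \eqref{eq:T}. Let $\rho_x(O)$ be the $P_x$-probability that the walk is spread and makes fewer than $pT/2$ visits to $O$. By Fubini's theorem $\mathbb E\rho_x(O)\le n^{-2}$. By Markov's inequality and a union bound over $x$, with probability at least $1-4d/(sn)$ we have $\rho_x(O)\le s/(4d)$ for all $x$, and then $O$ is regular because $\frac s{4d}+\frac s{4d}=\frac s{2d}$.
\end{proof}

\begin{lemma}\label{lem:cover}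
With probability tending to $1$, every $w\in V$ is visited within $T$ steps by some kept trajectory.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:green} and \eqref{eq:stationary},
\[
C_1\sqrt T\sum_v\pi(v)P_v(\tau_w<T)\ge\sum_{j<T}\sum_v\pi(v)p_j(v,w)=T\pi(w)\ge T .
\]
Hence $\mu_T(w)\ge\sqrt T/(dC_1)=\sqrt T/(48d^2)$, and the sum over $v\ne\mathbf o$ alone is smaller by at most $1$. The events that $v\in O$ and the kept trajectory of $v$ hits $w$ within $T$ steps are independent over $v\ne\mathbf o$. So $w$ is missed with probability at most
\[
\prod_{v\ne\mathbf o}\big(1-pP_v(\tau_w\le T)\big)\le\exp\Big(-p\Big(\frac{\sqrt T}{48d^2}-1\Big)\Big)\le n^{-2}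
\]
by \eqref{eq:T}. Sum over $w$.
\end{proof}

The next lemma is the only place where the trajectory of the planted particle plays a special part. It corresponds to the very short arcs of Example~\ref{ex:cycle}.

\begin{lemma}\label{lem:start}
Let $a_n=\frac12pT^{1/4}$. Then $a_n\to\infty$ and $\mathbb P[|A|\ge a_n]\to1$.
\end{lemma}

\begin{proof}
By \eqref{eq:local}, $P_{\mathbf o}(\sum_zL(z)^2>T^{7/4})\le2C_1T^{-1/4}\to0$. Off this event, let $\varrho$ be the number of distinct vertices that the planted trajectory visits before time $T$. By the Cauchy--Schwarz inequality $T^2=(\sum_zL(z))^2\le\varrho\,T^{7/4}$, so $\varrho\ge T^{1/4}$, and at least $N=\lceil T^{1/4}\rceil-1$ of these vertices differ from $\mathbf o$. They lie in $O$ independently with probability $p$, independently of the planted trajectory, and those that lie in $O$ lie in $A$. So it suffices to bound the probability that a Binomial$(N,p)$ variable is less than $a_n$. Its mean is $pN$, its variance is at most $pN$, and $a_n\le\frac23pN$ once $T^{1/4}\ge4$. By Chebyshev's inequality the probability is at most $pN/(pN/3)^2=9/(pN)\to0$.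
\end{proof}

\section{A level set with few boundary edges}\label{sec:level}

This section is deterministic as far as the particles are concerned. Fix a set $O$ and a partition of $O$ into sets $A$ and $U$ with $U\ne\emptyset$. Define the \emph{survival probabilities} and the \emph{flux}
\begin{equation}\label{eq:hPhi}
h_j(x)=P_x(\tau_U>j),\qquad\Phi=\sum_{v\in A}P_v(\tau_U\le3T).
\end{equation}
The function $h_j$ is nonincreasing in $j$ and vanishes on $U$, and by the Markov property $h_{j+1}(x)=Ph_j(x)$ for $x\notin U$.

\begin{proposition}\label{prop:level}
Suppose that $O$ is regular. Then there are $m\in\{T,\dots,2T-1\}$ and $\sigma\in(s,2s)$ such that $Z=\{x:h_m(x)>\sigma\}$ satisfies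
\[
|\partial Z|\le C_2\frac{\Phi}{\sqrt T},\qquad C_2=\frac{16d^3}{s^2p}=\frac{2^{24}d^3}p .
\]
Moreover $Z\ne V$, $O\cap Z\subset A$, and $h_{2T}(x)\le2s$ for all $x\notin Z$.
\end{proposition}

The factor $1/\sqrt T$ arises as follows. Averaged over $\sigma$, the size of $\partial\{h_m>\sigma\}$ is the total variation of $h_m$ across the layer where $h_m$ is of order $s$, and by Cauchy--Schwarz this is at most the geometric mean of the energy of $h_m$ in the layer and the size of the layer. A vertex of the layer has a fair chance both of avoiding $U$ for time $T$ and of hitting it by time $2T$; we show that the total weight $S$ of such undecided vertices is at most a constant times $\Phi$. The layer then has size $O(S)$. The energy is controlled by the decrease $h_m-h_{m+1}$, which adds up to at most $S$ over $T$ values of $m$ and so is at most $S/T$ for one of them. The geometric mean is $S/\sqrt T$.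

\begin{proof}
The last three assertions hold for any $m$ and $\sigma$ in the stated ranges: $Z$ is disjoint from $U\ne\emptyset$ because $h_m=0$ on $U$, and $h_{2T}\le h_m\le\sigma<2s$ off $Z$. Let
\[
\Gamma=\{x:h_T(x)>s/d\},\qquad S=\sum_{x\in\Gamma}\big(1-h_{2T}(x)\big).
\]
The reason for the threshold $s/d$, rather than $s$, appears in Step 3.

\emph{Step 1: $S\le4d^2\Phi/(sp)$.} A walk from $x\in\Gamma$ that avoids $U$ spends a fraction of its time in $A$; read backward, such a path leads from $A$ to $x$, from where it may go on to hit $U$. To make this precise, let $x\in\Gamma$. By regularity, with $P_x$-probability at least $\frac sd-\frac s{2d}=\frac s{2d}$ the walk has $\tau_U>T$ and makes at least $pT/2$ visits to $O$ before time $T$, all of which are then visits to $A$. Hence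
\[
\sum_{j<T}\sum_{v\in A}P_x(X_j=v,\ \tau_U>j)\ge\frac{spT}{4d}.
\]
Multiply by $\pi(x)P_x(\tau_U\le2T)\ge1-h_{2T}(x)$ and sum over $x\in\Gamma$. The reversal of a path that avoids $U$ also avoids $U$, so $\pi(x)P_x(X_j=v,\tau_U>j)=\pi(v)P_v(X_j=x,\tau_U>j)$. Extending the sum to all $x$ and using the Markov property at time $j$,
\begin{align*}
\frac{spT}{4d}\,S&\le\sum_{v\in A}\pi(v)\sum_{j<T}\sum_xP_v(X_j=x,\ \tau_U>j)\,P_x(\tau_U\le2T)\\
&=\sum_{v\in A}\pi(v)\sum_{j<T}P_v(j<\tau_U\le j+2T)\le dT\,\Phi ,
\end{align*}
because $j+2T<3T$. This is the only use of regularity.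

\emph{Step 2: a time of small energy.} Let $\chi(r)=(\min\{r,2s\}-s/d)_+$. This function is $0$ on $[0,s/d]$, has slope $1$ on $[s/d,2s]$, and is constant afterwards. For $T\le m<2T$ let $\psi_m=\chi\circ h_m$; it vanishes on $U$, is at most $2s$, and is positive only where $h_T\ge h_m>s/d$, that is, only on $\Gamma$. For an edge $e=\{x,x'\}$, oriented arbitrarily, write $\Delta_eg=g(x')-g(x)$. Since $\chi$ is nondecreasing and $1$-Lipschitz, $(\Delta_e\psi_m)^2\le\Delta_e\psi_m\,\Delta_eh_m$. So by \eqref{eq:dirichlet},
\[
\mathcal E(\psi_m,\psi_m)\le\mathcal E(\psi_m,h_m)=\sum_{x\notin U}\pi(x)\psi_m(x)\big(h_m-h_{m+1}\big)(x)\le2sd\sum_{x\in\Gamma}\big(h_m-h_{m+1}\big)(x),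
\]
where we used $Ph_m=h_{m+1}$ off $U$ and $h_m-h_{m+1}\ge0$. The sum of the right side over $m=T,\dots,2T-1$ telescopes to $2sd\sum_{x\in\Gamma}(h_T-h_{2T})(x)\le2sdS$. Fix $m$ with
\[
\mathcal E(\psi_m,\psi_m)\le2sdS/T ,
\]
and write $h=h_m$, $\psi=\psi_m$, $\varepsilon=\mathcal E(\psi,\psi)$. The layer is $Y=\{x:s/d<h(x)\le2s\}$. If $x\in Y$ then $x\in\Gamma$ and $1-h_{2T}(x)\ge1-h(x)\ge1-2s\ge\frac12$, so $|Y|\le2S$.

\emph{Step 3: averaging over the level.} An edge $\{x,x'\}$ with $h(x)\le h(x')$ lies in $\partial\{h>\sigma\}$ exactly when $h(x)\le\sigma<h(x')$. For $\sigma\in(s,2s)$ this can happen only for edges in the set $E^*$ of those $\{x,x'\}$ with $h(x)<h(x')$, $h(x)<2s$ and $h(x')>s$. For such an edge the set of these $\sigma$ is $[h(x),h(x'))\cap(s,2s)$, whose length is at most $\psi(x')-\psi(x)$ because $\chi$ is nondecreasing and has slope $1$ on $(s,2s)$. Therefore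
\[
\int_s^{2s}|\partial\{h>\sigma\}|\,d\sigma\le\sum_{e\in E^*}|\Delta_e\psi|\le\sqrt{\varepsilon\,|E^*|}.
\]
To count $E^*$ we would like each of its edges to have an endpoint in $Y$. An edge could jump over the interval $(s,2s)$, but the degree bound prevents its lower end from falling below $s/d$ unless that end is in $U$. Let $\{x,x'\}\in E^*$ with $h(x)<h(x')$.
\begin{itemize}
\item If $x\notin U$, then $h(x)=Ph_{m-1}(x)\ge\frac1dh_{m-1}(x')\ge\frac1dh(x')>\frac sd$, and $h(x)<2s$, so $x\in Y$.
\item If $x\in U$ and $h(x')\le2s$, then $x'\in Y$ because $h(x')>s$.
\item If $x\in U$ and $h(x')>2s$, then $|\Delta_e\psi|=2s-s/d\ge s$, so there are at most $\varepsilon/s^2$ such edges.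
\end{itemize}
Thus $|E^*|\le d|Y|+\varepsilon/s^2$, and with $\sqrt{a+b}\le\sqrt a+\sqrt b$ the integral is at most
\[
\sqrt{d|Y|\varepsilon}+\frac\varepsilon s\le\frac{2d\sqrt s\,S}{\sqrt T}+\frac{2dS}T\le\frac{4dS}{\sqrt T}.
\]
The interval has length $s$, so some $\sigma\in(s,2s)$ has $|\partial\{h>\sigma\}|\le4dS/(s\sqrt T)$, and Step 1 bounds this by $16d^3\Phi/(s^2p\sqrt T)$.
\end{proof}

\section{Exploration from a given set}\label{sec:explore}

Now $A=R(\{\mathbf o\})$ and $U=O\setminus A$ are again the random sets of Section~\ref{sec:prelim}, and on $\{U\ne\emptyset\}$ the quantities $h_j$ and $\Phi$ are defined from them by \eqref{eq:hPhi}. For a deterministic set $Z\subset V$ and $F>0$ we collect what Proposition~\ref{prop:level} says about $Z$ into the event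
\[
\mathcal B(Z,F)=\big\{U\ne\emptyset,\ \ F\le\Phi<2F,\ \ O\cap Z\subset A,\ \ h_{2T}(v)\le2s\text{ for all }v\in A\setminus Z\big\}.
\]

\begin{proposition}\label{prop:explore}
For all $O$, $Z$ and $F$ we have $\mathbb P[\mathcal B(Z,F)\mid O]\le3e^{-F/8}$.
\end{proposition}

If $A$ were a fixed set, the bound $e^{-\Phi}$ would follow from independence. But $Z$ does not determine $A$, and $U$ depends on the very trajectories that are required to avoid it. The remedy is to reveal the trajectories one at a time and to replace $U$ by the set of occupied vertices not yet discovered, which is known before the next trajectory is revealed and which contains $U$.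

\begin{proof}
Fix $O$ and $Z$; all probabilities are conditional on $O$. Let $D_0=\{\mathbf o\}\cup(O\cap Z)$, a set determined by $O$ and $Z$.

\emph{The exploration.} Fix a labeling of $V$. Initially the vertices of $D_0$ are discovered and none is explored. At step $i=1,2,\dots$ let $w_i$ be the discovered unexplored vertex of smallest label; reveal the first $t$ steps of its kept trajectory, declare $w_i$ explored, and declare all vertices of $O$ on that trajectory discovered. Stop when all discovered vertices are explored. This takes at most $n$ steps, and the final discovered set is $R(D_0)$. Let $U_i$ be the set of vertices of $O$ not discovered before step $i$, let $N_i$ be the number of vertices of $U_i$ on the trajectory revealed at step $i$, and let $\mathcal F_i$ be the $\sigma$-field generated by the first $i$ steps. Then $w_i$ and $U_i$ are $\mathcal F_{i-1}$-measurable, and given $\mathcal F_{i-1}$ the trajectory revealed at step $i$ has law $P_{w_i}$. Call step $i$ \emph{outer} if $w_i\notin D_0$, and let $k=|R(D_0)\setminus D_0|$. Every vertex of $R(D_0)\setminus D_0$ is discovered once and explored once, so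
\begin{equation}\label{eq:balance}
\sum_iN_i=k=\text{number of outer steps}.
\end{equation}
On $\mathcal B(Z,F)$ we have $\mathbf o\in D_0\subset A$, hence $A=R(\{\mathbf o\})\subset R(D_0)\subset R(A)=A$. So on $\mathcal B(Z,F)$ the explored vertices are exactly those of $A$, we have $U\subset U_i$ for all $i$, and every discovered vertex outside $D_0$ lies in $A\setminus Z$. We bound the probabilities of $\mathcal B(Z,F)\cap\{k\le F/2\}$ and $\mathcal B(Z,F)\cap\{k>F/2\}$.

\emph{Few discoveries.} Let $I_i$ be the indicator that the trajectory of $w_i$ hits $U_i$ within $3T$ steps, and let $q_i=P_{w_i}(\tau_{U_i}\le3T)=\mathbb E[I_i\mid\mathcal F_{i-1}]$; after the exploration stops put $I_i=q_i=0$. Since $3T\le t$ we have $I_i\le N_i$, so $\sum_iI_i\le k$. On $\mathcal B(Z,F)$, since $U\subset U_i$,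
\[
\sum_iq_i\ge\sum_{v\in A}P_v(\tau_U\le3T)=\Phi\ge F .
\]
We have $\mathbb E[2^{-I_i}\mid\mathcal F_{i-1}]=1-q_i/2\le e^{-q_i/2}$, so $W_i=\prod_{j\le i}2^{-I_j}e^{q_j/2}$ satisfies $\mathbb E[W_i\mid\mathcal F_{i-1}]\le W_{i-1}$ and $\mathbb EW_n\le W_0=1$. On $\mathcal B(Z,F)\cap\{k\le F/2\}$ we have $W_n\ge2^{-F/2}e^{F/2}$, so by Markov's inequality
\[
\mathbb P\big[\mathcal B(Z,F),\ k\le F/2\big]\le\exp\big(-\tfrac12(1-\log2)F\big)\le e^{-F/8}.
\]

\emph{Many discoveries.} By \eqref{eq:balance} the outer steps discover at most one vertex each on average, so many of them have $N_i\le1$. On $\mathcal B(Z,F)$ this should be rare: from $w_i\in A\setminus Z$ a walk hits $U_i\supset U$ within $2T$ steps with probability at least $1-2s$; the vertex $y$ that it hits is newly discovered, so it is again in $A\setminus Z$; and from $y$ the walk hits a second vertex of $U_i$ within another $2T$ steps, again with probability at least $1-2s$. This is why $t=4T$. Since the event $\mathcal B(Z,F)$ looks into the future of the exploration, we cannot condition on it; instead we build its consequences into the definition of an event whose conditional probability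 is small unconditionally. Call an outer step $i$ \emph{bad} if $P_{w_i}(\tau_{U_i}>2T)\le2s$ and one of the following holds:
\begin{itemize}
\item[(i)] the trajectory of $w_i$ does not hit $U_i$ within $2T$ steps;
\item[(ii)] it first hits $U_i$ at a time $\vartheta\le2T$, at a vertex $y$ with $P_y(\tau_{U_i\setminus\{y\}}>2T)\le2s$, and it does not hit $U_i\setminus\{y\}$ at the times $\vartheta+1,\dots,\vartheta+2T$.
\end{itemize}
Given $\mathcal F_{i-1}$, a step is bad through (i) with probability at most $2s$, and through (ii) with probability at most $2s$ by the strong Markov property at $\vartheta$. So the conditional probability that step $i$ is bad is at most $4s$.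

We claim that on $\mathcal B(Z,F)$ every outer step with $N_i\le1$ is bad. Since $w_i\in A\setminus Z$ and $U\subset U_i$, we have $P_{w_i}(\tau_{U_i}>2T)\le h_{2T}(w_i)\le2s$. If $U_i$ is not hit within $2T$ steps, (i) holds. Otherwise let $y$ be the first vertex of $U_i$ that is hit, at time $\vartheta\le2T$. Then $y$ is discovered at step $i$ and $y\notin D_0$, so $y\in A\setminus Z$. As $y\notin U$ we have $U\subset U_i\setminus\{y\}$, and so $P_y(\tau_{U_i\setminus\{y\}}>2T)\le h_{2T}(y)\le2s$. Finally $N_i\le1$ and $\vartheta+2T\le t$, so no vertex of $U_i\setminus\{y\}$ is hit by time $\vartheta+2T$. Thus (ii) holds, and the claim is proved.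

Let $b$ be the number of bad steps. On $\mathcal B(Z,F)$ the $k-b$ outer steps that are not bad have $N_i\ge2$, so $2(k-b)\le k$ by \eqref{eq:balance}, that is, $b\ge k/2$. Let $i_1<i_2<\cdots$ be the outer steps, with $i_l=\infty$ if there are fewer than $l$. For a finite set $J$ of positive integers let $\mathcal G_J$ be the event that for every $l\in J$ the step $i_l$ exists and is bad. If $l=\max J$, then $\mathcal G_{J\setminus\{l\}}\cap\{i_l=i\}\in\mathcal F_{i-1}$, because whether step $i$ is outer is known before the trajectory is revealed. Summing over $i$ gives $\mathbb P[\mathcal G_J]\le4s\,\mathbb P[\mathcal G_{J\setminus\{l\}}]$, and by induction $\mathbb P[\mathcal G_J]\le(4s)^{|J|}$. On $\mathcal B(Z,F)\cap\{k=r\}$ the event $\mathcal G_J$ occurs for one of the at most $2^r$ sets $J\subset\{1,\dots,r\}$ with $|J|\ge r/2$. With $4s=2^{-8}$, which is the reason for the choice of $s$,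
\[
\mathbb P\big[\mathcal B(Z,F),\ k>F/2\big]\le\sum_{r>F/2}2^r(4s)^{r/2}=\sum_{r>F/2}2^{-3r}\le\tfrac87\,2^{-3F/2}\le2e^{-F},
\]
as $\frac32\log2>1$. The two cases together give $e^{-F/8}+2e^{-F}\le3e^{-F/8}$.
\end{proof}

\section{The union bound}\label{sec:union}

It remains to show that the flux is large whenever the activation stops early, and to count the sets $Z$.

\begin{lemma}\label{lem:count}
For $b\ge0$ there are at most $2(dn)^b$ sets $Z\subset V$ with $|\partial Z|\le b$.
\end{lemma}

\begin{proof}
Fix a vertex $x_0$. Since $G$ is connected, every $x$ is joined to $x_0$ by a path, and $x$ is on the same side of $Z$ as $x_0$ exactly when the path contains an even number of edges of $\partial Z$. So $Z$ is determined by $\partial Z$ and by whether $x_0\in Z$. A set of at most $\lfloor b\rfloor$ edges can be written as a word of length $\lfloor b\rfloor$ whose letters are edges or a blank, so there are at most $(1+|E|)^{\lfloor b\rfloor}$ such sets, and $1+|E|\le1+dn/2\le dn$.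
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Suppose that $O$ is regular, $|A|\ge a_n$ and $U\ne\emptyset$, and let $Z$ be the set given by Proposition~\ref{prop:level}. There are two cases, which play the parts of the short and the long arcs of Example~\ref{ex:cycle}. If $Z=\emptyset$, then $h_{3T}\le h_{2T}\le2s$ everywhere, so $\Phi\ge(1-2s)|A|\ge a_n/2$. If $Z\ne\emptyset$, then $|\partial Z|\ge1$ because $Z\ne V$ and $G$ is connected, so $\Phi\ge\sqrt T/C_2$. In both cases
\[
\Phi\ge F_0=\min\{a_n/2,\ \sqrt T/C_2\},
\]
and $F_0\to\infty$, by Lemma~\ref{lem:start} and because \eqref{eq:T} reads $\sqrt T\ge64C_2\log n$.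

The number of candidates for $Z$ grows with $\Phi$, so we split according to the dyadic scale of $\Phi$. Let $F_i=2^iF_0$ and choose $i\ge0$ with $F_i\le\Phi<2F_i$. By Proposition~\ref{prop:level}, the event $\mathcal B(Z,F_i)$ occurs for a set $Z$ with $|\partial Z|\le b_i=2C_2F_i/\sqrt T$. Since $n\ge d$ we have $\sqrt T\ge64C_2\log n\ge32C_2\log(dn)$; this is the inequality that dictates the choice of $T$. It gives
\[
(dn)^{b_i}=\exp\Big(\frac{2C_2F_i\log(dn)}{\sqrt T}\Big)\le e^{F_i/16},
\]
so by Lemma~\ref{lem:count} there are at most $2e^{F_i/16}$ sets $Z$ with $|\partial Z|\le b_i$. This family does not depend on the particles, so Proposition~\ref{prop:explore} applies to each of its members, and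
\[
\mathbb P[A\ne O]\le\mathbb P[O\text{ is not regular}]+\mathbb P[|A|<a_n]+\sum_{i\ge0}2e^{F_i/16}\cdot3e^{-F_i/8}.
\]
The first two terms tend to $0$ by Lemmas~\ref{lem:regular} and~\ref{lem:start}. Since $2^i\ge i+1$, the sum is at most $6\sum_{i\ge0}e^{-(i+1)F_0/16}$, which tends to $0$ because $F_0\to\infty$. By \eqref{eq:reduction} and Lemma~\ref{lem:cover}, $\mathbb P[\mathcal S(G)>t]=\mathbb P[\mathcal R_t\ne V]\to0$, uniformly in $G$ and $\mathbf o$.

Finally, for $n\ge2$ the number $x=2^{30}d^3p^{-1}\log n$ is at least $1$, so $t=4\lceil x^2\rceil\le8x^2=2^{63}d^6p^{-2}\log^2n$. By the uniformity of the bound, for any sequence $G_n$ as in the conjecture the probability of $\mathcal S(G_n)\le2^{63}d^6p^{-2}\log^2|V_n|$ tends to $1$.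
\end{proof}

\begin{thebibliography}{1}

\bibitem{BFHM}
Itai Benjamini, Luiz Renato Fontes, Jonathan Hermon and Fabio Prates Machado,
\emph{On an epidemic model on finite graphs},
arXiv:1610.04301 (2016).

\end{thebibliography}
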